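# Additive complements with $h$ and with $h+1$ summands: a strictly decreasing chain

## 1. Even and odd binary places

Let $A=\{0,1,4,5,16,17,20,21,\dots\}$ be the set of integers whose binary expansion has ones only in even places, and let $2A=\{0,2,8,10,32,\dots\}$, with ones only in odd places. Every nonnegative integer splits in exactly one way into its even-place part and its odd-place part. So $A+2A=\mathbb N$ (we count $0$ as an element of $\mathbb N$), and no integer is represented twice.

How large are these two sets together? Write $A(x)=\#\{a\in A:a\le x\}$ for the counting function of a set $A$. Here is a table for the pair $A_1=A$, $A_2=2A$.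

| $x$ | $A_1(x)$ | $A_2(x)$ | product |
|---|---|---|---|
| $3$ | $2$ | $2$ | $4$ |
| $5$ | $4$ | $2$ | $8$ |
| $15$ | $4$ | $4$ | $16$ |
| $21$ | $8$ | $4$ | $32$ |

At $x=4^r-1$ the product is $2^r\cdot2^r=x+1$. At $x=(4^{r+1}-1)/3$, binary $1\,01\cdots01$, the set $A$ has $2^{r+1}$ elements up to $x$. The largest element of $2A$ up to $x$ is $2(4^r-1)/3$, because the next one is $2\cdot 4^r>x$; so $2A$ has $2^r$ elements there. The product is $2\cdot4^r$, and
$$\frac{2\cdot 4^r}{(4^{r+1}-1)/3}\longrightarrow\frac32 .$$
So this pair is a perfect tiling and still wasteful. The waste at $x=5$ is easy to see: the pairs $(4,2)$ and $(5,2)$ consist of elements $\le5$, but their sums $6,7$ overshoot.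

The product can never be smaller than $x+1$: if $A_1+\dots+A_r=\mathbb N$, then each of $0,1,\dots,x$ is a sum of elements that are themselves at most $x$, so $A_1(x)\cdots A_r(x)\ge x+1$. We want sets that reach this bound asymptotically, at all $x$ and not only at special ones. Then we want to know what happens when the number of summands is increased.

## 2. The classes $\mathcal A_h$ and two theorems

For $A_1,\dots,A_r\subseteq\mathbb N$ let $A_1+\dots+A_r$ be the set of all sums $a_1+\dots+a_r$ with $a_i\in A_i$.

**Definition.** For $h\ge2$ let $\mathcal A_h$ be the system of all infinite $A\subset\mathbb N$ for which there are infinite $A_2,\dots,A_h\subset\mathbb N$ with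
$$A+A_2+\dots+A_h=\mathbb N\qquad\text{and}\qquad A(x)A_2(x)\cdots A_h(x)=(1+o(1))x\quad(x\to\infty).$$
We call $A_2,\dots,A_h$ *companions* of $A$.

The pair $(A,2A)$ of Section 1 does not satisfy the second condition.

**Lemma 1.** (i) If $A_1+\dots+A_r=\mathbb N$, then $A_1(x)\cdots A_r(x)\ge x+1$ for every integer $x\ge0$. (ii) $\mathcal A_{h+1}\subseteq\mathcal A_h$ for every $h\ge2$.

*Proof.* Part (i) was shown above. For (ii) let $A\in\mathcal A_{h+1}$ have companions $A_2,\dots,A_{h+1}$, and merge the last two: $D=A_h+A_{h+1}$. This set is infinite, and $A+A_2+\dots+A_{h-1}+D=\mathbb N$. An element of $D$ that is $\le x$ is a sum of elements $\le x$, so $D(x)\le A_h(x)A_{h+1}(x)$. Hence the new product is at most $(1+o(1))x$, and by (i) it is at least $x+1$. $\square$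

So $\mathcal A_2\supseteq\mathcal A_3\supseteq\cdots$. The question, which comes from the paper of Sándor Z. Kiss and Csaba Sándor, "On a problem of Chen and Fang related to infinite additive complements", arXiv:2012.09675 (2020), is whether $\mathcal A_h\ne\mathcal A_{h+1}$ for every $h\ge2$. The answer is yes, in a quantitative form.

**Theorem 1.** For every $h\ge2$ there are a constant $\eta=\eta(h)>0$ and a set $B\in\mathcal A_h$ such that for all infinite $C_1,\dots,C_h\subseteq\mathbb N$ with $B+C_1+\dots+C_h=\mathbb N$,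
$$\limsup_{x\to\infty}\frac{B(x)C_1(x)\cdots C_h(x)}{x}\ge1+\eta .$$
In particular $B\in\mathcal A_h\setminus\mathcal A_{h+1}$, so $\mathcal A_2\supsetneq\mathcal A_3\supsetneq\mathcal A_4\supsetneq\cdots$.

The "in particular" is immediate: if $B$ were in $\mathcal A_{h+1}$, then for suitable $C_1,\dots,C_h$ the limsup would be $1$. The chain does not shrink to nothing, as the following complement shows; it is not needed for Theorem 1.

**Theorem 2.** $\bigcap_{h\ge2}\mathcal A_h\ne\emptyset$; for example $\{0\}\cup\{4^{j(j-1)/2}:j\ge1\text{ odd}\}$ belongs to every $\mathcal A_h$.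

Throughout, $k=h-1\ge1$, intervals are intervals of integers, $z^+=\max(z,0)$, and $[K]=\{1,\dots,K\}$. Implied constants depend only on $h$. Counting functions depend only on $\lfloor x\rfloor$, so $x$ is an integer in all asymptotics. The symbol $o(1)$ refers to $m\to\infty$, uniformly in everything else, where $m$ is the "level" introduced next.

## 3. Mixed-radix digits and tilings by a congruence

The waste in Section 1 came from overshooting: both sets had many elements of size comparable to $x$. We avoid this by making all summands but one extremely sparse. They consist of $0$ and of some numbers $\tau_1<\tau_2<\cdots$ that grow so fast that, for most $x$, all but a bounded number of the available $\tau_j$ are negligible against $x$. The remaining summand $B$ must then be nearly a tiling complement.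

**The scales.** Let $N_m\ge0$ ($m\ge1$) be integers, where $N_m$ may depend on $\tau_m$. Put
$$\tau_1=1,\qquad R_m=4^{m(N_m+1)},\qquad \tau_{m+1}=R_m\tau_m,\qquad Y_{m,\rho}=4^{m(\rho+1)}\tau_m\quad(0\le\rho\le N_m). \tag{1}$$
All $\tau_j$ are powers of $4$, $R_m\ge4^m$, and $Y_{m,N_m}=\tau_{m+1}$.

**Definition.** The *stretches of level $m$* are the intervals $[Y_{m,\rho},Y_{m,\rho+1})$ for $0\le\rho<N_m$ (stretch $\rho$), and $[Y_{m,N_m},Y_{m+1,0})=[\tau_{m+1},4^{m+1}\tau_{m+1})$ (stretch $N_m$, the last one).

Together the stretches of level $m$ fill $[Y_{m,0},Y_{m+1,0})$, so for any $m_0$ the stretches of levels $m\ge m_0$ partition $[Y_{m_0,0},\infty)$. We write a stretch as $[Y,Y^+)$; at level $m$ we have $Y\ge4^m\tau_m$. For example, if all $N_m=0$, then $\tau_1,\tau_2,\tau_3,\tau_4=1,4,64,4096$, and level $2$ has the single stretch $[64,4096)$. If instead $N_1=0$ and $N_2=1$, then $R_2=256$, $\tau_3=1024$, and level $2$ starts with the extra stretch $[64,1024)$. So $N_m$ counts the extra stretches that we insert at level $m$; we will need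 very many of them.

**Definition.** The *digits of level $m$* of $N\in\mathbb N$ are $x_j(N)=\lfloor N/\tau_j\rfloor\bmod R_j\in[0,R_j)$ for $j<m$, and $x_m(N)=\lfloor N/\tau_m\rfloor$.

Then $N=\sum_{j\le m}x_j(N)\tau_j$, and this is the unique representation with $0\le x_j<R_j$ for $j<m$ and $x_m\ge0$. The top digit is unbounded. With $\tau=1,4,64$, the level-$3$ digits of $235=3\cdot64+10\cdot4+3$ are $(x_1,x_2,x_3)=(3,10,3)$; its level-$2$ digits are $(3,58)$.

For $i<m$ and a fixed value $u$, the integers $N$ with $x_i(N)=u$ are those with $N\bmod\tau_{i+1}$ in a fixed block of length $\tau_i$. An interval of $L$ integers is covered by $\lceil L/\tau_{i+1}\rceil$ periods, so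
$$\#\{N\text{ in an interval of }L\text{ integers}:x_i(N)=u\}\le\Big(\frac L{\tau_{i+1}}+1\Big)\tau_i=\frac L{R_i}+\tau_i . \tag{2}$$

**A tiling by hand.** Take the three elements $1,4,64$, give them the weights $0,1,2$ modulo $3$, and let $B_0=\{N:x_2(N)+2x_3(N)\equiv0\ (\mathrm{mod}\ 3)\}$. For $n=235$ the weighted digit sum is $10+6=16\equiv1$. Subtracting $1$, $4$ or $64$ lowers one digit by $1$ and lowers the weighted sum by $0$, $1$ or $2$. So exactly one of the three differences lies in $B_0$, namely $235-4=231$. The same works for every $n$ whose digits are all at least $1$: no borrowing occurs, and the three weights hit each residue once. The integers with a zero digit are exceptional, but if the radices $R_i$ are large, they are rare. We therefore put them into $B$ outright.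

## 4. From tilings on stretches to exact complements

Let $J_1,\dots,J_k$ be disjoint sets of positive integers with $\#(J_\ell\cap[1,m])\sim d_\ell m$, $d_\ell>0$. Put $S_\ell=\{0\}\cup\{\tau_j:j\in J_\ell\}$ and $\sigma_m=\prod_\ell(d_\ell m)$.

**Definition.** A *pattern* on a stretch $[Y,Y^+)$ of level $m$ consists of sets $I'_\ell\subseteq J_\ell\cap(\sqrt m,m]$ with $|I'_\ell|=v_\ell(m)$, where $v_\ell(m)\ge1$ depends only on $m$ and $v_\ell(m)\sim d_\ell m$, and of a set $B_0\subseteq[Y,Y^+)$ such that, for every $n$ with $x_i(n)\ge1$ for all integers $i\in(\sqrt m,m]$: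

* (T1) there is at most one $(i_\ell)\in\prod_\ell I'_\ell$ with $n-\sum_\ell\tau_{i_\ell}\in B_0$;
* (T2) if moreover $Y+k\tau_m\le n<Y^+$, there is exactly one.

Positions $i\le\sqrt m$ are left out because the radices $R_i\ge4^i$ there may be small, so that zero digits are not rare.

**Lemma 2.** For each stretch of level $\ge m_0$ let a pattern be given. Let
$$E=\{n\in[Y,Y^+):n<Y+k\tau_m\text{ or }x_i(n)=0\text{ for some }\sqrt m<i<m\},$$
and let $B=[0,Y_{m_0,0})\cup\bigcup(B_0\cup E)$, the union over all stretches of level $\ge m_0$. Then $B+S_1+\dots+S_k=\mathbb N$ and $B(x)\prod_\ell S_\ell(x)\sim x$. Moreover $\prod_\ell S_\ell(x)\sim\sigma_m$ and $B(x)\sim x/\sigma_m$ for $Y_{m,0}\le x<Y_{m+1,0}$, as $m\to\infty$.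

*Proof.* **Step 1 (covering).** This step shows $B+S_1+\dots+S_k=\mathbb N$. If $n<Y_{m_0,0}$ or $n$ lies in some $E$, then $n\in B$, and $0\in S_\ell$ for all $\ell$. Otherwise $n$ lies in a stretch $[Y,Y^+)$ of some level $m\ge m_0$, $n\ge Y+k\tau_m$, and $x_i(n)\ge1$ for $\sqrt m<i<m$. Also $x_m(n)\ge1$, since $n\ge Y\ge\tau_m$. So (T2) gives $n\in B_0+\sum_\ell\tau_{i_\ell}$.

**Step 2 (counting in one stretch).** This step bounds $|B\cap[Y,x)|$ for $Y\le x\le Y^+$, by packing translates. Let $\delta_m=\sum_{i>\sqrt m}4^{-i}\le2\cdot4^{-\sqrt m}$. Consider those $b\in B_0\cap[Y,x)$ with $1\le x_i(b)\le R_i-2$ for all $\sqrt m<i<m$. Let $(i_\ell)\in\prod I'_\ell$. The $i_\ell$ are distinct because the $J_\ell$ are disjoint, so adding $\sum\tau_{i_\ell}$ raises the digits at the positions $i_\ell$ by $1$, without carry. The result $n$ has all digits $\ge1$ on $(\sqrt m,m]$; at position $m$ this uses $x_m(b)\ge1$, which holds since $b\ge\tau_m$. If $b+\sum\tau_{i_\ell}=b'+\sum\tau_{i'_\ell}=n$ for two such pairs, then (T1) gives $(i_\ell)=(i'_\ell)$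 and hence $b=b'$. So the map $(b,(i_\ell))\mapsto b+\sum\tau_{i_\ell}\in[Y,x+k\tau_m)$ is injective. With $\kappa_m=\prod v_\ell(m)\sim\sigma_m$ there are at most $(x-Y+k\tau_m)/\kappa_m$ such $b$.

The other elements are few. By (2), at most $2((x-Y)\delta_m+m\tau_m)$ integers of $[Y,x)$ have a digit $0$ or $R_i-1$ at some position $\sqrt m<i<m$, and $|E\cap[Y,x)|\le k\tau_m+(x-Y)\delta_m+m\tau_m$. Since $\sigma_m$ is a constant times $m^k$, we have $\delta_m=o(1/\sigma_m)$. Thus
$$|B\cap[Y,x)|\le(1+o(1))\frac{x-Y}{\sigma_m}+O(m\tau_m). \tag{3}$$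

**Step 3 (total count).** This step adds up (3) and checks that the error terms $O(m\tau_m)$, of which there is one for each stretch, are harmless however large $N_m$ is. Let $m>m_0$ and let $x\in[Y_{m,0},Y_{m+1,0})$ lie in stretch $\rho$ of level $m$. Sum (3) over the stretches $0,\dots,\rho$ of level $m$ (the last one up to $x$) and over all $N_{m-1}+1$ stretches of level $m-1$, bound $|B\cap[0,Y_{m-1,0})|$ by $Y_{m-1,0}$, and use $\sigma_{m-1}\sim\sigma_m$. This gives
$$B(x)\le(1+o(1))\frac x{\sigma_m}+O\big(1+(\rho+1)m\tau_m\big)+O\big((N_{m-1}+1)m\tau_{m-1}\big)+Y_{m-1,0}. \tag{4}$$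
For integers $t,r\ge1$ we have $t\le4^{r(t-1)}$, that is, $t\,4^{-rt}\le4^{-r}$. From $x\ge Y_{m,\rho}=4^{m(\rho+1)}\tau_m$ we get, with $t=\rho+1$ and $r=m$, that $(\rho+1)m\tau_m\le m4^{-m}x$. From $x\ge\tau_m=4^{(m-1)(N_{m-1}+1)}\tau_{m-1}$ we get $(N_{m-1}+1)m\tau_{m-1}\le m4^{-(m-1)}x$. Finally $Y_{m-1,0}=4^{m-1}\tau_{m-1}\le\tau_m\le4^{-m}x$, and $1\le4^{-m}x$. All error terms in (4) are $O(xm4^{-m})=o(x/\sigma_m)$, so $B(x)\le(1+o(1))x/\sigma_m$.

**Step 4 (the sparse sets, and the lower bound).** This step finishes the count. Since $Y_{m+1,0}=4^{m+1}\tau_{m+1}\le\tau_{m+2}$, we have $[Y_{m,0},Y_{m+1,0})\subseteq[\tau_m,\tau_{m+2})$. So for $x$ in this range $S_\ell(x)$ lies between $1+\#(J_\ell\cap[1,m])$ and $1+\#(J_\ell\cap[1,m+1])$, hence $S_\ell(x)\sim d_\ell m$ and $\prod S_\ell(x)\sim\sigma_m$. Together with Step 3, $B(x)\prod S_\ell(x)\le(1+o(1))x$. By Lemma 1(i) it is at least $x+1$. So $B(x)\prod S_\ell(x)\sim x$, and then $B(x)\sim x/\sigma_m$. $\square$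

Note that $B$ is infinite, since $x/\sigma_m\ge4^m/\sigma_m\to\infty$.

## 5. A set lying in every $\mathcal A_h$

The congruence tilings of Section 3 already prove Theorem 2. By Lemma 1(ii) it suffices to treat $h\ge3$, so $k\ge2$. Take $N_m=0$ for all $m$. Then $R_m=4^m$ and $\tau_j=4^{1+2+\dots+(j-1)}=4^{j(j-1)/2}$. Let $J_1$ be the set of odd positive integers, and let $J_\ell=\{2i:i\ge1,\ i\equiv\ell\bmod(k-1)\}$ for $2\le\ell\le k$. These sets are disjoint and have positive densities.

Let $m_0$ be so large that the sets $I'_\ell=J_\ell\cap(\sqrt m,m]$ are nonempty for all $m\ge m_0$, and put $v_\ell=|I'_\ell|\sim d_\ell m$. Fix bijections $u_\ell:I'_\ell\to\mathbb Z/v_\ell\mathbb Z$, and on the unique stretch $[Y,Y^+)$ of level $m\ge m_0$ let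
$$B_0=\Big\{N\in[Y,Y^+):\ \sum_{i\in I'_\ell}u_\ell(i)x_i(N)\equiv0\ (\mathrm{mod}\ v_\ell)\ \text{ for }1\le\ell\le k\Big\}.$$
Let $n$ have digits $\ge1$ on $(\sqrt m,m]$. Subtracting $\sum\tau_{i_\ell}$ lowers the digits at the distinct positions $i_\ell$ by $1$ without borrowing, so it lowers the $\ell$-th sum by exactly $u_\ell(i_\ell)$. Hence exactly one $(i_\ell)$ makes all the congruences hold. This gives (T1). If $Y+k\tau_m\le n<Y^+$, then $n-\sum\tau_{i_\ell}\in[Y,Y^+)$ for every choice, because $\sum\tau_{i_\ell}\le k\tau_m$; this gives (T2). By Lemma 2, $B+S_1+\dots+S_k=\mathbb N$ and $B(x)\prod S_\ell(x)\sim x$. So $S_1=\{0\}\cup\{4^{j(j-1)/2}:j\text{ odd}\}$ belongs to $\mathcal A_h$, with the $h-1$ companions $B,S_2,\dots,S_k$. The set $S_1$ does not depend on $h$. This proves Theorem 2. $\square$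

## 6. One tiling with two different complements

For Theorem 1 we look at the other summand, $B$. Lemma 2 puts it in $\mathcal A_h$, with companions $S_1,\dots,S_k$. To keep $B$ out of $\mathcal A_{h+1}$, a first attempt is to use the congruence tilings of Section 5 and to argue that an efficient complement $C_1+\dots+C_h$ of $B$ must resemble $S_1+\dots+S_k$, which is not a sum of $k+1$ nontrivial sets.

This stops working already for $k=1$. Take the four elements $1,4,64,4096$ with weights $0,1,2,3$ modulo $4$, so
$$B_0=\{N:x_2(N)+2x_3(N)+3x_4(N)\equiv0\ (\mathrm{mod}\ 4)\}.$$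
Every $n$ with digits $\ge1$ is uniquely of the form $b+s$ with $b\in B_0$, $s\in\{1,4,64,4096\}$. Now let $F_1=\{1,4\}$ and $F_2=\{1,64\}$. The sums $1+1$, $4+1$, $1+64$, $4+64$ have total weights $0,1,2,3$. So every $n$ with digits $\ge2$ is uniquely of the form $b+c_1+c_2$ with $b\in B_0$, $c_i\in F_i$. The same $B_0$ tiles with one set of four elements and with a sum of two sets of two elements. A congruence sees only the total weight, and $\{0,1,2,3\}=\{0,1\}+\{0,2\}$. So one such tiling cannot count the summands.

Two changes get past this point. First, $B$ may use a different tiling on each stretch. What $C_1,\dots,C_h$ do below $\tau_m$ is a finite piece of data, an $h$-tuple $(F_1,\dots,F_h)$ of nonempty subsets of $\{0,\dots,\tau_m\}$. There are finitely many such tuples, and we can insert one stretch at level $m$ for each of them; Lemma 2 allows any number of stretches. On the stretch belonging to $(F_1,\dots,F_h)$ we choose the tiling that is worst for this candidate. Second, we need a family of tilings so rich that a candidate survives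 its worst member only if it is very special. Since the worst member is at least as bad as a random one, we may compute with a random member.

To be rich, the family should contain arbitrary functions: the residue on the right-hand side of the congruence should be an arbitrary function $g$ of some statistic $\iota(N)$ of the digits. If $g$ is random and two candidate translates $n-c$, $n-c'$ have different $\iota$, then they are in $B_0$ independently of each other, and with positive probability several translates hit at once, which is waste. But the tiling property requires that we know $\iota(n-\tau_i)$ before we know $i$. The plain digit sum has this property, as it always drops by $1$. To get more information, split the positions at random into $U$ and $V$, and let $\iota=(s_U,s_V)$ be the pair of partial digit sums. Now $\iota(n-\tau_i)$ depends only on whether $i\in U$ or $i\in V$, and a parity condition on $s_V$ decides which of the two it is.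

## 7. A rich family of tilings and the set $B$

Let $J_\ell=\{j\ge1:j\equiv\ell\bmod k\}$ for $1\le\ell\le k$. This is a partition of the positive integers, with $d_\ell=1/k$ and $\sigma_m=(m/k)^k$. For each level $m$ put
$$J_\ell^{(m)}=J_\ell\cap[1,m],\quad I_\ell=J_\ell\cap(\sqrt m,m],\quad w_\ell=\lfloor|I_\ell|/2-m^{2/3}\rfloor\sim\frac m{2k},\quad w=\prod_\ell w_\ell\sim\frac{\sigma_m}{2^k}.$$

**Definition.** A tuple $V=(V_\ell)_\ell$ with $V_\ell\subseteq J_\ell^{(m)}$ is *admissible* if $|V_\ell\cap I_\ell|\ge w_\ell$ and $|I_\ell\setminus V_\ell|\ge w_\ell$ for all $\ell$.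

Almost all $V$ are admissible. Let the $V_\ell$ be uniformly random and independent. Then $|V_\ell\cap I_\ell|$ is binomial with mean $|I_\ell|/2$ and variance $|I_\ell|/4\le m/4$. If the condition fails for $\ell$, then $|V_\ell\cap I_\ell|$ differs from its mean by more than $m^{2/3}$, which by Chebyshev's inequality has probability at most $\frac{m/4}{m^{4/3}}=m^{-1/3}/4$. Hence
$$P(V\text{ is not admissible})\le km^{-1/3}. \tag{5}$$

Fix $m_0$ such that for $m\ge m_0$ all $w_\ell\ge1$ and admissible $V$ exist. For $m<m_0$ put $N_m=0$. For $m\ge m_0$ let $N_m$ be the number of $h$-tuples of nonempty subsets of $\{0,\dots,\tau_m\}$; this depends only on $\tau_m$, as required. Index these tuples by $\rho=0,\dots,N_m-1$. We say that each tuple $(F_1,\dots,F_h)$ *owns* the stretch $\rho$ of level $m$ with its index. On such a stretch $Y^+=4^mY$.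

For a vector $z$ and an index set $Q$ write $s_Q(z)=\sum_{j\in Q}z_j$, and let $s_Q(N)$ be $s_Q$ of the level-$m$ digit vector of $N$. For admissible $V$ put $U_\ell=J_\ell^{(m)}\setminus V_\ell$. Fix $V'_\ell\subseteq V_\ell\cap I_\ell$ and $U'_\ell\subseteq I_\ell\setminus V_\ell$, both of size $w_\ell$, and fix $u_\ell:U'_\ell\cup V'_\ell\to\mathbb Z/w_\ell\mathbb Z=:\mathbb Z_{w_\ell}$ whose restrictions to $U'_\ell$ and to $V'_\ell$ are both bijections. These choices depend only on $m$ and $V$. Put
$$\iota(N)=\big(s_{U_\ell}(N),s_{V_\ell}(N)\big)_{\ell\le k},\qquad\psi_\ell(N)=\sum_{i\in U'_\ell\cup V'_\ell}u_\ell(i)x_i(N)\in\mathbb Z_{w_\ell},\qquad\psi=(\psi_\ell)_\ell .$$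
All $\tau_j\ge1$, so $s_Q(N)\le N$ and the components of $\iota(N)$ lie in $\{0,\dots,N\}$.

**Definition.** On a stretch $[Y,Y^+)$ of level $m$, a *parameter* is a triple $P=(V,\theta,g)$ with $V$ admissible, $\theta\in\{0,1\}^k$, and $g=(g_\ell)$ any function $\{0,\dots,Y^+\}^{2k}\to\prod_\ell\mathbb Z_{w_\ell}$. For a parameter $P$ let
$$B_P=\{N\in[Y,Y^+):\ s_{V_\ell}(N)\equiv\theta_\ell\ (\mathrm{mod}\ 2)\ \text{ and }\ \psi_\ell(N)=g_\ell(\iota(N))\ \text{ for all }\ell\}.$$

On each stretch there are finitely many parameters. Here is a small instance of the tiling mechanism, with $k=1$ and $w=2$. Let $U=U'=\{i_1,i_2\}$, $V=V'=\{j_1,j_2\}$, let $u$ be $0$ on $i_1,j_1$ and $1$ on $i_2,j_2$, and let $\theta=0$. Let $n$ have digits $3,1$ at $i_1,i_2$ and $2,2$ at $j_1,j_2$. Then $s_V(n)=4$ is even already, so we must subtract at a position of $U$, which gives $\iota'=(3,4)$ for both choices. We have $\psi(n)=1+2\equiv1$. If $g(3,4)=0$, we must lower $\psi$ by $1$ and subtract at $i_2$; if $g(3,4)=1$, we subtract at $i_1$. In each case there is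 exactly one solution, whatever $g$ is.

**Lemma 3.** On every stretch of level $m\ge m_0$ and for every parameter $P$, the sets $I'_\ell=U'_\ell\cup V'_\ell$ and $B_P$ form a pattern, with $v_\ell(m)=2w_\ell\sim m/k$.

*Proof.* Let $n$ have digits $\ge1$ on $(\sqrt m,m]$ and let $(i_\ell)\in\prod I'_\ell$. Subtracting $\sum\tau_{i_\ell}$ lowers the digits at the distinct positions $i_\ell$ by one, without borrowing. For each $\ell$: if $i_\ell\in V'_\ell$, it lowers $s_{V_\ell}$ by $1$ and leaves $s_{U_\ell}$ unchanged; if $i_\ell\in U'_\ell$, it lowers $s_{U_\ell}$ by $1$ and leaves $s_{V_\ell}$ unchanged. So the parity condition for $n-\sum\tau_{i_\ell}$ holds for exactly one choice, for each $\ell$, between $i_\ell\in U'_\ell$ and $i_\ell\in V'_\ell$. Once these choices are made, the value $\iota':=\iota(n-\sum\tau_{i_\ell})$ is determined, independently of which $i_\ell$ is taken in the selected sets. The remaining condition reads $\psi_\ell(n)-u_\ell(i_\ell)=g_\ell(\iota')$, and as $u_\ell$ is a bijection from the selected set to $\mathbb Z_{w_\ell}$,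 it determines $i_\ell$ uniquely.

For (T1), suppose that $n-\sum\tau_{i_\ell}$ and $n-\sum\tau_{i'_\ell}$ both lie in $B_P$. Both are in $[Y,Y^+)$, so $\iota'$ lies in the domain of $g$, and the argument above gives $(i_\ell)=(i'_\ell)$. For (T2), if $Y+k\tau_m\le n<Y^+$, then all $n-\sum\tau_{i_\ell}$ lie in $[Y,Y^+)$; so $\iota'$ lies in the domain of $g$, and the $(i_\ell)$ found above works. $\square$

**The choice of $P$.** On the stretch owned by $(F_1,\dots,F_h)$ put $\mathcal T=F_1\times\dots\times F_h$, $f(c)=c_1+\dots+c_h$ for $c\in\mathcal T$, $Y'=Y+h\tau_m$, and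
$$r_P(n)=\#\{c\in\mathcal T:n-f(c)\in B_P\},\qquad W(P)=\sum_{n\in[Y',Y^+)}(r_P(n)-1)^+ .$$
So $W(P)$ counts the surplus representations that the candidate produces. Choose $P$ on this stretch to maximize $W(P)$, and let $W_{\max}$ be the maximum. On the last stretch of each level take any $P$. Let $B$ be the set given by Lemma 2 for these patterns. By Lemma 2, $B\in\mathcal A_h$, with companions $S_1,\dots,S_k$. It remains to prove the limsup statement of Theorem 1 for this $B$.

**The constants.** Put
$$\Gamma=2^{k+1}+1,\qquad\gamma=\frac{1-e^{-\Gamma}}\Gamma,\qquad C_*=\frac2\gamma+\Gamma .$$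
Recall Ramsey's theorem: for given $t$, $q$, $s$ there is a $K$ such that for every coloring of the $t$-element subsets of $[K]$ with $q$ colors there is a *homogeneous* set of size $s$ in $[K]$, that is, one all of whose $t$-subsets have the same color. Let $K=K(h)$ be such a number for $t=2h$, $q=2^{k2^{h-1}}$, $s=12h$. Fix $\eta=\eta(h)\in(0,1]$ with
$$2^{2k+4}C_*\eta\le\frac1{4K^{2h}} .$$
From now on suppose, for contradiction, that $C_1,\dots,C_h$ are infinite, that $B+C_1+\dots+C_h=\mathbb N$, and that $B(x)\prod C_i(x)\le(1+\eta)x$ for all large $x$.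

## 8. Random tilings and colliding pairs

**Step 1 (the candidate and its stretch).** This step passes to finite data at level $m$ and shows that *every* tiling in the family wastes little on the candidate. Take $m$ large and let $F_i=C_i\cap[0,\tau_m]$. This is nonempty: $0\in B+C_1+\dots+C_h$ forces $0\in C_i$. From now on $[Y,Y^+)$ is the level-$m$ stretch owned by $(F_1,\dots,F_h)$. Let $M=|\mathcal T|=\prod C_i(\tau_m)$.

By Lemma 1(i) and the assumption, $x+1\le B(x)\prod C_i(x)\le(1+\eta)x\le2x$ for large $x$. Apply this at $x=\tau_m=Y_{m-1,N_{m-1}}\in[Y_{m-1,0},Y_{m,0})$. Lemma 2 gives $B(\tau_m)\sim\tau_m/\sigma_{m-1}\sim\tau_m/\sigma_m$, so $(1-o(1))\sigma_m\le M\le(2+o(1))\sigma_m$. Since $\sigma_m\sim2^kw$ and $2^k\ge2$, for large $m$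
$$w\le M\le\Gamma w . \tag{6}$$
Let $r(n)=\#\{(b,c)\in B\times\prod C_i:b+\sum c_i=n\}\ge1$. For the chosen $P$ we have $B_P\subseteq B$ and $F_i\subseteq C_i$, so $r_P(n)\le r(n)$ and $(r_P(n)-1)^+\le r(n)-1$. Every representation of an $n<Y^+$ uses only elements $\le Y^+$. Hence
$$W_{\max}\le\sum_{0\le n<Y^+}(r(n)-1)\le B(Y^+)\prod C_i(Y^+)-Y^+\le\eta Y^+ . \tag{7}$$
As the chosen $P$ is the worst one, $W(P)\le\eta Y^+$ for every parameter $P$ on this stretch.

**Step 2 (the collision inequality).** This step shows, for fixed $n,V,\theta$ and random $g$, that pairs of translates with different $\iota$ force waste. Choose $V$ uniformly among the admissible tuples, and $\theta$, $g$ uniformly, all independent. By Step 1, $\mathbb E\,W(P)\le\eta Y^+$. Fix $n\in[Y',Y^+)$, $V$ and $\theta$. For $c\in\mathcal T$ put $N_c=n-f(c)$. Since $0\le f(c)\le h\tau_m$, we have $N_c\in[Y,Y^+)$. Put $\iota_c=\iota(N_c)$,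
$$\mathcal T_\theta=\{c\in\mathcal T:s_{V_\ell}(N_c)\equiv\theta_\ell\ (\mathrm{mod}\ 2)\ \forall\ell\},\qquad\Lambda=\Lambda(n,V,\theta)=\#\{(c,c')\in\mathcal T_\theta^2:\iota_c\ne\iota_{c'}\},$$
and $e=\mathbb E_g(r_P(n)-1)^+$.

**Lemma 4.** If (6) holds, then $\Lambda\le C_*w^2e$.

*Proof.* Whether $c\in\mathcal T_\theta$ depends only on $\iota_c$, so $\mathcal T_\theta$ is a union of classes $\{c:\iota_c=\iota\}$. In sums and products over $\iota$ below, $\iota$ runs over the classes contained in $\mathcal T_\theta$. For such a class let $M_\iota$ be its size, $D_\iota$ the number of distinct values $\psi(N_c)$ on it, and $Z_\iota$ the number of its $c$ with $\psi(N_c)=g(\iota)$. Then $r_P(n)=\sum_\iota Z_\iota$. The $Z_\iota$ are independent, because they depend on values of $g$ at different arguments. Since $g(\iota)$ is uniform on a set of size $w$, $\mathbb EZ_\iota=M_\iota/w$ and $P(Z_\iota\ge1)=D_\iota/w$. Let $Q=\sum_\iota(M_\iota-D_\iota)$.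

(a) *Collisions inside a class.* We have $(\sum Z_\iota-1)^+\ge\sum(Z_\iota-1)^+$: the right side equals $\sum Z_\iota-\#\{\iota:Z_\iota\ge1\}$, which is $0$ if all $Z_\iota=0$ and at most $\sum Z_\iota-1$ otherwise. Also $\mathbb E(Z_\iota-1)^+=\mathbb EZ_\iota-P(Z_\iota\ge1)$. Hence $e\ge\sum_\iota(M_\iota-D_\iota)/w=Q/w$.

(b) *Collisions between classes.* We have
$$2(r_P(n)-1)^+\ge r_P(n)\mathbf 1[r_P(n)\ge2]=\sum_{c\in\mathcal T_\theta}\mathbf 1[N_c\in B_P]\,\mathbf 1[r_P(n)\ge2].$$
For $c\in\mathcal T_\theta$ the event $N_c\in B_P$ has probability $1/w$ and depends only on $g(\iota_c)$. Independently of it, some $Z_\iota\ge1$ with $\iota\ne\iota_c$ occurs with probability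
$$1-\prod_{\iota\ne\iota_c}(1-D_\iota/w)\ge1-e^{-\mu_c},\qquad\mu_c=\sum_{\iota\ne\iota_c}D_\iota/w\le M/w\le\Gamma .$$
If both occur, then $r_P(n)\ge2$. The function $1-e^{-\mu}$ is concave and vanishes at $0$, so $1-e^{-\mu}\ge\gamma\mu$ on $[0,\Gamma]$. Moreover $w\mu_c=\sum_{\iota\ne\iota_c}M_\iota-\sum_{\iota\ne\iota_c}(M_\iota-D_\iota)\ge\sum_{\iota\ne\iota_c}M_\iota-Q$, and $\sum_{c\in\mathcal T_\theta}\sum_{\iota\ne\iota_c}M_\iota=\Lambda$. Since $|\mathcal T_\theta|\le M$,
$$e\ge\frac\gamma{2w}\sum_{c\in\mathcal T_\theta}\mu_c\ge\frac\gamma{2w^2}(\Lambda-MQ).$$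

From (b), (a) and (6), $\Lambda\le\frac{2w^2}\gamma e+MQ\le\frac{2w^2}\gamma e+Mwe\le\big(\frac2\gamma+\Gamma\big)w^2e$. $\square$

**Step 3 (averaging).** This step turns Lemma 4 into an upper bound for the average of $\Lambda$. The number of $n\in[Y',Y^+)$ is $Y^+-Y-h\tau_m$, and $Y=4^{-m}Y^+$, $\tau_m\le4^{-m}Y=4^{-2m}Y^+$. So it is at least $Y^+(1-4^{-m}-h4^{-2m})\ge Y^+/2$ for large $m$. Summing $e$ over $n$ and averaging over $V,\theta$ gives $\mathbb E\,W(P)$. Hence, by Lemma 4 and (6),
$$\operatorname{Avg}_{n\in[Y',Y^+)}\ \mathbb E_{V,\theta}\,\Lambda(n,V,\theta)\le C_*w^2\cdot\frac2{Y^+}\,\mathbb E\,W(P)\le2C_*\eta w^2\le2C_*\eta M^2 . \tag{8}$$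

## 9. Digit differences that no split detects

A pair $(c,c')$ contributes to $\Lambda$ if the split $V$ gives $N_c$ and $N_{c'}$ the right parities but different $\iota$. Which digit differences can escape this for every $V$? Let $y$ be the difference restricted to one index set $J$. We need $s_V(y)$ even, and $(s_{J\setminus V}(y),s_V(y))\ne(0,0)$. If $y=q(e_i-e_j)$ with $q$ odd, then $s_V(y)\in\{0,q,-q\}$; when it is even it is $0$, and then $s_{J\setminus V}(y)=0$ too. So these $y$ always escape. Lemma 5 says that no others do.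

**Definition.** For a finite index set $J$ let
$$D_J=\{0\}\cup\{q(e_i-e_j):i\ne j\in J,\ q\in\mathbb Z\text{ odd}\}\subset\mathbb Z^J .$$
Let $\tilde D\subset\mathbb Z^m$ be the set of $y$ whose restriction $y^{(\ell)}$ to $J_\ell^{(m)}$ lies in $D_{J_\ell^{(m)}}$ for every $\ell\le k$.

For $J=\{1,2,3\}$, the vector $(3,-3,0)$ is in $D_J$, while $(1,0,0)$, $(2,-2,0)$ and $(1,1,-2)$ are not. For instance $(2,-2,0)$ is detected by $V=\{1\}$, where $(s_{J\setminus V},s_V)=(-2,2)$.

**Lemma 5.** If $z\in\mathbb Z^J\setminus D_J$ and $V\subseteq J$ is uniformly random, then with probability at least $1/8$: $s_V(z)$ is even and $(s_{J\setminus V}(z),s_V(z))\ne(0,0)$.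

*Proof.* For every $z$, the probability that $s_V(z)$ is even is $\frac12$ if some $z_i$ is odd (toggle the membership of $i$ in $V$), and $1$ otherwise. If $s_J(z)\ne0$, the pair is never $(0,0)$, and this suffices. Let $s_J(z)=0$; now the pair is $(0,0)$ only if $s_V(z)=0$.

Suppose some $z_i$ is even and nonzero. With probability $\ge\frac12$, $s'=s_{V\setminus\{i\}}(z)$ is even. Given $V\setminus\{i\}$, $s_V(z)$ is $s'$ or $s'+z_i$, with probability $\frac12$ each. Both are even and at least one is nonzero. So the probability is at least $\frac14$.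

Otherwise all nonzero $z_i$ are odd. Since $s_J(z)=0$ and $z\ne0$, their number is even and positive. It is not $2$, since then $z=q(e_i-e_j)\in D_J$. So it is at least $4$. Among three nonzero numbers two have the same sign, so there are $i\ne j$ with $z_i,z_j\ne0$ and $z_i+z_j\ne0$. Outside $\{i,j\}$ there are odd entries, so $s'=s_{V\setminus\{i,j\}}(z)$ is even with probability $\frac12$. Given $V\setminus\{i,j\}$, we have $V\cap\{i,j\}=\emptyset$ with probability $\frac14$, and then $s_V(z)=s'$; and $\{i,j\}\subseteq V$ with probability $\frac14$, and then $s_V(z)=s'+z_i+z_j$. If $s'$ is even, both values are even and at least one is nonzero. So the probability is at least $\frac12\cdot\frac14=\frac18$. $\square$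

**Step 4 (most digit differences lie in $\tilde D$).** This step combines (8) with Lemma 5 and fixes one good $n$. For $n\in[Y',Y^+)$ let $X_n(c)\in\mathbb Z^m$ be the level-$m$ digit vector of $N_c=n-f(c)$. Let $(c,c')\in\mathcal T^2$ satisfy $y=X_n(c)-X_n(c')\notin\tilde D$, so $y^{(\ell_0)}\notin D_{J_{\ell_0}^{(m)}}$ for some $\ell_0$. Let first $V$ be uniform without conditioning on admissibility, and $\theta$ uniform and independent of it. Consider the event that

* $s_{V_\ell}(y)$ is even for all $\ell$,
* $(s_{U_{\ell_0}}(y),s_{V_{\ell_0}}(y))\ne(0,0)$,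
* $\theta_\ell\equiv s_{V_\ell}(N_c)\ (\mathrm{mod}\ 2)$ for all $\ell$.

The $V_\ell$ are independent. By Lemma 5 for $\ell_0$, the bound $\frac12$ for the parity at each of the other $k-1$ indices $\ell$, and the factor $2^{-k}$ for $\theta$, the event has probability at least $\frac18\cdot2^{-(k-1)}\cdot2^{-k}=2^{-2k-2}$. On this event $s_{V_\ell}(N_{c'})=s_{V_\ell}(N_c)-s_{V_\ell}(y)\equiv\theta_\ell$, so $c,c'\in\mathcal T_\theta$, and $\iota_c\ne\iota_{c'}$ because they differ in the components belonging to $\ell_0$. So $(c,c')$ is counted in $\Lambda$. Now condition on $V$ being admissible. By (5) the probability of the event is then at least $2^{-2k-2}-km^{-1/3}\ge2^{-2k-3}$ for large $m$. Therefore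
$$\mathbb E_{V,\theta}\Lambda(n,V,\theta)\ge2^{-2k-3}\,\#\{(c,c')\in\mathcal T^2:X_n(c)-X_n(c')\notin\tilde D\}.$$
By (8) there is, for large $m$, an $n\in[Y',Y^+)$, fixed from now on, such that with $X:=X_n$
$$\#\{(c,c')\in\mathcal T^2:X(c)-X(c')\notin\tilde D\}\le2^{2k+4}C_*\eta\,M^2\le\frac{M^2}{4K^{2h}} . \tag{9}$$

## 10. A box in which every wide difference lies in $\tilde D$

To see where we are heading, take $k=1$, $h=2$, and suppose that on a box $F'_1\times F'_2$ the digit vectors are $X(c)=v+q\,e_{p(c)}$ with a fixed vector $v$ and a fixed odd $q$. Then $f(c)=n-\sum_jv_j\tau_j-q\tau_{p(c)}$, and $f(c_1,c_2)+f(c_1',c_2')=f(c_1',c_2)+f(c_1,c_2')$ becomes an equation $\tau_i+\tau_j=\tau_{i'}+\tau_{j'}$. As the $\tau_j$ grow so fast, this forces $\{i,j\}=\{i',j'\}$ as multisets. So $p(c_1,c_2)$ equals $p(c_1',c_2)$ or $p(c_1,c_2')$: changing one of the two summands does not change the sum $f$, which is absurd if $c_1\ne c_1'$ and $c_2\ne c_2'$. In this section and the next we find a box on which the digit vectors have such a form, and we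 carry out this argument for general $k$.

**Step 5 (a random grid).** This step replaces "most pairs" in (9) by "all relevant pairs" on a grid of bounded size. Call $a,b\in\mathbb N^h$ *totally different* if $a_s\ne b_s$ for all $s$. Choose independently and uniformly $c_s^{(1)},\dots,c_s^{(K)}\in F_s$ for $1\le s\le h$. For $a\in[K]^h$ write $f(a)$, $X(a)$ for $f$, $X$ at the point $(c_1^{(a_1)},\dots,c_h^{(a_h)})\in\mathcal T$. If $a,b$ are totally different, the two corresponding points are independent, so the pair is uniform in $\mathcal T^2$, and by (9) it violates $X(a)-X(b)\in\tilde D$ with probability at most $1/(4K^{2h})$. There are at most $K^{2h}$ such pairs $(a,b)$. So with probability at least $\frac34$ we have $X(a)-X(b)\in\tilde D$ for all totally different $a,b\in[K]^h$. Since the sets $C_s$ are infinite, $|F_s|=C_s(\tau_m)\to\infty$ as $m\to\infty$, so with probability $1-o(1)$ (for the given sets $C_s$) the elements $c_s^{(1)},\dots,c_s^{(K)}$ are distinct for each $s$. Fix a large $m$ and a choice with both properties. Write $x_\ell(a)=X(a)^{(\ell)}\in\mathbb Z^{J_\ell^{(m)}}$.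

**Step 6 (Ramsey: constant or injective on wide pairs).** This step finds a subgrid $H$ on which, for each $\ell$, either $x_\ell$ is constant, or $x_\ell(a)\ne x_\ell(b)$ for all totally different $a,b$. Color a $2h$-set $i_1<\dots<i_{2h}$ in $[K]$ as follows. Put $\mathrm{lo}_s=i_{2s-1}$ and $\mathrm{hi}_s=i_{2s}$. For $\omega\in\{0,1\}^h$ let $c_\omega$ be the point with $s$-th coordinate $\mathrm{lo}_s$ if $\omega_s=0$ and $\mathrm{hi}_s$ if $\omega_s=1$; let $\bar\omega$ be the complement of $\omega$. The color records, for all $\ell\le k$ and all $\omega$ with $\omega_1=0$, whether $x_\ell(c_\omega)=x_\ell(c_{\bar\omega})$. There are at most $2^{k2^{h-1}}$ colors. By the choice of $K$ there is a homogeneous set of size $12h$. Split it into consecutive blocks $G_1<\dots<G_h$ of size $12$, let $H_s$ be $G_s$ without its minimum and maximum, so $|H_s|=10$, and let $H=H_1\times\dots\times H_h$. Fix $\ell$.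

Suppose that equality is recorded for some $\omega$. Let $p$ be the point with $p_s=\max G_s$ if $\omega_s=0$ and $p_s=\min G_s$ if $\omega_s=1$. For every $a\in H$ the set $\{a_s,p_s:s\le h\}$ is a $2h$-subset of the homogeneous set. Its two elements in $G_s$ are $\mathrm{lo}_s=a_s<p_s=\mathrm{hi}_s$ if $\omega_s=0$, and $\mathrm{lo}_s=p_s<a_s=\mathrm{hi}_s$ if $\omega_s=1$. So $(a,p)=(c_\omega,c_{\bar\omega})$ and $x_\ell(a)=x_\ell(p)$. As $p$ does not depend on $a$, $x_\ell$ is constant on $H$.

Suppose that equality is recorded for no $\omega$. If $a,b\in H$ are totally different, then $\{a_s,b_s:s\le h\}$ is a $2h$-subset of the homogeneous set with $\{a,b\}=\{c_\omega,c_{\bar\omega}\}$ for some $\omega$ with $\omega_1=0$. So $x_\ell(a)\ne x_\ell(b)$. Let $L\subseteq\{1,\dots,k\}$ be the set of the $\ell$ of this second kind.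

## 11. Products of simplices contain no box with $k+1$ free sides

**Lemma 6.** If $\Pi\subset\mathbb Z^J$ consists of at least three points whose pairwise differences all lie in $D_J\setminus\{0\}$, then there are unique $v\in\mathbb Z^J$ and odd $q$ (of either sign) with $\Pi\subseteq v+q\{e_p:p\in J\}$.

Three points are needed: $\{0,e_1-e_2\}$ is contained in $e_1-\{e_1,e_2\}$ and also in $-e_2+\{e_1,e_2\}$.

*Proof.* *Existence.* Translate so that $0$ and $\alpha=q(e_i-e_j)$ are in $\Pi$, with $q$ odd. Let $\beta\in\Pi$ be another point; it is an odd multiple of some $e_{i'}-e_{l'}$. The vector $\alpha-\beta\in D_J\setminus\{0\}$ has exactly two nonzero entries, and both are odd. So $\{i',l'\}\cap\{i,j\}\ne\emptyset$, else there are four nonzero entries; and $\{i',l'\}\ne\{i,j\}$, else all entries of $\alpha-\beta$ are even. If the common index is $i$, write $\beta=q'(e_i-e_l)$ with $l\notin\{i,j\}$. Then $\alpha-\beta=(q-q')e_i-qe_j+q'e_l$ forces $q'=q$. If it is $j$, write $\beta=q'(e_l-e_j)$ with $l\notin\{i,j\}$. Then $\alpha-\beta=qe_i-q'e_l+(q'-q)e_j$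 forces $q'=q$. The two types cannot occur together: the difference $q(e_i-e_l)-q(e_{l'}-e_j)$ with $l,l'\notin\{i,j\}$ has nonzero entries at $i$, at $j$ and at $l$, so at least three. If all $\beta$ are of the first type, $\Pi\subseteq qe_i+(-q)\{e_p\}$; if all are of the second type, $\Pi\subseteq-qe_j+q\{e_p\}$.

*Uniqueness.* Let three distinct points be $v+qe_{p_1},v+qe_{p_2},v+qe_{p_3}$ and also $v'+q'e_{p_1'},v'+q'e_{p_2'},v'+q'e_{p_3'}$, in this order. From $q(e_{p_1}-e_{p_2})=q'(e_{p_1'}-e_{p_2'})$, either $q'=q$ and $p_1'=p_1$, so $v'=v$; or $q'=-q$ and $p_1'=p_2$. In the latter case, comparing points $1$ and $3$ gives also $p_1'=p_3\ne p_2$, a contradiction. $\square$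

The proof of uniqueness shows that any three distinct points of $\Pi$ already determine $(v,q)$.

**Lemma 7.** For $\ell\in L$ there are $v_\ell$, an odd $q_\ell$ and $p_\ell:H\to J_\ell^{(m)}$ with $x_\ell(a)=v_\ell+q_\ell e_{p_\ell(a)}$ for all $a\in H$.

*Proof.* For pairwise totally different points of $H$, the values of $x_\ell$ have pairwise differences in $D_{J_\ell^{(m)}}\setminus\{0\}$: in $D_{J_\ell^{(m)}}$ by Step 5, and nonzero because $\ell\in L$. Fix a set $Z_0\subset H$ of three pairwise totally different points. By Lemma 6 the values on $Z_0$ determine a pair $(v_\ell,q_\ell)$. Given $a\in H$, choose a set $Z'\subset H$ of three pairwise totally different points that are totally different from $a$ and from the points of $Z_0$. This is possible, since in each coordinate we need three values besides at most $1+3$ forbidden ones, and $1+3+3\le10=|H_s|$. Lemma 6 applied to the values on $Z_0\cup Z'$ gives one pair for all six points. By uniqueness on $Z_0$ it is $(v_\ell,q_\ell)$, and by uniqueness on $Z'$ it is the pair determined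 by $Z'$. Lemma 6 applied to the values on $Z'\cup\{a\}$ gives a pair that is valid on $Z'$, hence again $(v_\ell,q_\ell)$. So $x_\ell(a)\in v_\ell+q_\ell\{e_p\}$. $\square$

Write $a^{s\to t}$ for $a$ with its $s$-th coordinate replaced by $t$.

**Lemma 8.** Let $\ell\in L$, $p=p_\ell$, and let $a,b\in H$ be totally different. Then (i) $p(a)\ne p(b)$; (ii) for every $s$, $p(a^{s\to b_s})\in\{p(a),p(b)\}$.

*Proof.* (i) holds by the definition of $L$ and Lemma 7. For (ii) let $a'=a^{s\to b_s}$ and $b'=b^{s\to a_s}$; both are in $H$. Then $f(a)+f(b)=f(a')+f(b')$. We have $\sum_j\tau_jX_j(\cdot)=n-f(\cdot)$, and the $x_{\ell'}$ with $\ell'\notin L$ are constant on $H$. The vectors $v_{\ell'}$ cancel, so Lemma 7 gives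
$$\sum_{\ell'\in L}q_{\ell'}\big(\tau_{p_{\ell'}(a)}+\tau_{p_{\ell'}(b)}-\tau_{p_{\ell'}(a')}-\tau_{p_{\ell'}(b')}\big)=0 . \tag{10}$$
The $J_{\ell'}$ are disjoint, so the total coefficient of $\tau_j$ with $j\in J_{\ell'}$ is $q_{\ell'}\kappa_j$ with $\kappa_j\in\{-2,\dots,2\}$. Suppose some $\kappa_j\ne0$, and take the least such $j$. Let $v_2$ denote the exponent of $2$ in an integer. As $q_{\ell'}$ is odd, the term $q_{\ell'}\kappa_j\tau_j$ has $2$-adic valuation at most $v_2(\tau_j)+1$. All other nonzero terms have larger indices and therefore valuation at least $v_2(\tau_{j+1})\ge v_2(\tau_j)+2$, because $R_j\ge4$ is a power of $4$. So the sum in (10) is not $0$, a contradiction. Hence all $\kappa_j=0$, that is, $\{p_{\ell'}(a),p_{\ell'}(b)\}=\{p_{\ell'}(a'),p_{\ell'}(b')\}$ as multisets, for all $\ell'\in L$. For $\ell'=\ell$ this gives (ii). $\square$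

**Definition.** Coordinate $s$ is *active* for $\ell\in L$ if $p_\ell(a^{s\to t})\ne p_\ell(a)$ for some $a\in H$, $t\in H_s\setminus\{a_s\}$; then $(a,t)$ is a *witness* for $s$.

**Lemma 9.** For each $\ell\in L$ at most one coordinate is active.

*Proof.* Write $p=p_\ell$ and let $(a,t)$ be a witness for $s$. Let $\mathcal B=\{b\in H:b_s=t,\ b_j\ne a_j\ (j\ne s)\}$. Each $b\in\mathcal B$ is totally different from $a$, and $a^{s\to b_s}=a^{s\to t}$. By Lemma 8(ii), $p(a^{s\to t})\in\{p(a),p(b)\}$, and $p(a^{s\to t})\ne p(a)$. Therefore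
$$p(b)=p(a^{s\to t})\quad\text{for all }b\in\mathcal B . \tag{11}$$

*New witnesses.* For each $b\in\mathcal B$ and $t'\in H_s\setminus\{t\}$, the pair $(b,t')$ is also a witness for $s$. To see this, choose $e\in\mathcal B$ with $e_j\ne b_j$ for $j\ne s$. Then $e$ and $b^{s\to t'}$ are totally different, so $p(b^{s\to t'})\ne p(e)=p(b)$ by Lemma 8(i) and (11).

*Dependence on the $s$-th coordinate only.* Let $d,d'\in H$ with $d_s=d'_s=t'\ne t$. Choose $b\in\mathcal B$ with $b_j\notin\{d_j,d'_j\}$ for $j\ne s$. Both $d$ and $d'$ have $s$-th coordinate $t'$ and differ from $b$ in all other coordinates, so (11) for the witness $(b,t')$ gives $p(d)=p(b^{s\to t'})=p(d')$. Thus, starting from any witness $(a,t)$ for $s$: $p(d)=p(d')$ whenever $d_s=d'_s\ne t$. Apply this conclusion to a witness $(b,t')$ with $b\in\mathcal B$, $t'\ne t$: we get $p(d)=p(d')$ whenever $d_s=d'_s\ne t'$, and in particular when $d_s=d'_s=t$. Hence $p$ depends only on the $s$-th coordinate, and no other coordinate is active. $\square$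

**Step 7 (the contradiction).** This step counts coordinates against simplices. By Lemma 9 at most $|L|\le k=h-1$ of the $h$ coordinates are active for some $\ell\in L$. So some coordinate $s$ is active for no $\ell\in L$. Take $a\in H$ and $t\in H_s\setminus\{a_s\}$. Then $x_\ell(a)=x_\ell(a^{s\to t})$ for $\ell\in L$, by Lemma 7 and inactivity, and for $\ell\notin L$, since there $x_\ell$ is constant on $H$. The sets $J_\ell^{(m)}$ partition $[1,m]$, so $X(a)=X(a^{s\to t})$. A number is determined by its digits, so $n-f(a)=n-f(a^{s\to t})$, that is, $c_s^{(a_s)}=c_s^{(t)}$. This contradicts the distinctness in Step 5.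

So there are no infinite $C_1,\dots,C_h$ with $B+C_1+\dots+C_h=\mathbb N$ and $B(x)\prod C_i(x)\le(1+\eta)x$ for all large $x$. In other words, whenever $B+C_1+\dots+C_h=\mathbb N$ with infinite $C_i$, the inequality $B(x)\prod C_i(x)>(1+\eta)x$ holds for arbitrarily large $x$, and the limsup in Theorem 1 is at least $1+\eta$. As $B\in\mathcal A_h$ by Section 7, Theorem 1 is proved, and $\mathcal A_h\ne\mathcal A_{h+1}$ for every $h\ge2$. $\blacksquare$
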